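# Depth at least three and the Lyubeznik numbers $\lambda_{i-2,i}$

## 1. Three vanishing statements

**Theorem A.** Let $A$ be a local ring containing a field, with $\operatorname{depth}A=k$. Then $\lambda_{i-2,i}(A)=0$ for all $2\le i<k$. More precisely, if $\widehat A=R/\mathfrak a$ with $R$ complete regular local of dimension $n$ containing a field, then for $2\le i<k$ we have $\dim\operatorname{Supp}H^{n-i}_{\mathfrak a}(R)\le i-3$ (so the module is $0$ if $i=2$).

**Theorem B.** Let $(R,\mathfrak m)$ be an $n$-dimensional regular local ring containing a field and $\mathfrak a\subset R$ a proper ideal with $\operatorname{depth}R/\mathfrak a\ge 3$. Then $H^j_{\mathfrak a}(R)=0$ for all $j\ge n-2$.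

**Theorem C.**
1. Let $\widehat A=R/\mathfrak a$ as in Theorem A and $i\ge 2$. If $\operatorname{depth}\widehat A_{\mathfrak p}\ge 3$ for every prime $\mathfrak p$ of $\widehat A$ with $\dim\widehat A/\mathfrak p=i-2$, then $\dim\operatorname{Supp}H^{n-i}_{\mathfrak a}(R)\le i-3$. In particular $\lambda_{i-2,i}(A)=\lambda_{i-1,i}(A)=\lambda_{i,i}(A)=0$.
2. One cannot go further: for all integers $3\le i<k$ there is a Cohen–Macaulay local ring $A$ of depth $k$ containing $\mathbb Q$ with $\lambda_{i-3,i}(A)\neq 0$.

Let us unpack this. The Lyubeznik number $\lambda_{j,i}(A)$ (definition in Section 2) counts how often the residue field occurs, in $\operatorname{Ext}$-degree $j$, in the local cohomology module $H^{n-i}_{\mathfrak a}(R)$ of an embedding $\widehat A=R/\mathfrak a$. It is known that $\lambda_{j,i}(A)=0$ if $i>\dim A$ or $j>i$, that $\lambda_{d,d}(A)\ne 0$ for $d=\dim A$, and that depth $k$ forces $\lambda_{i-1,i}(A)=\lambda_{i,i}(A)=0$ for $i<k$. The question, from Matteo Varbaro, *Cohomological and projective dimensions*, arXiv:1204.3280 (2012), is whether the next entry $\lambda_{i-2,i}(A)$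 vanishes as well for $i<k$. Theorem A says yes. Theorem C(2) says that the entry after that, $\lambda_{i-3,i}(A)$, need not vanish for any pair $3\le i<k$.

Theorem B is the heart. It mentions no Lyubeznik numbers: depth at least $3$ kills local cohomology in the top three degrees $n,n-1,n-2$. Theorems A and C(1) follow from it by localization.

Local rings are noetherian. A zero module has empty support, whose dimension we regard as negative, so "$\dim\operatorname{Supp}M\le -1$" means $M=0$.

## 2. Lyubeznik numbers and the facts we quote

For an ideal $\mathfrak a=(a_1,\dots,a_s)$ of a noetherian ring $R$ and an $R$-module $M$, the local cohomology $H^j_{\mathfrak a}(M)$ is the $j$-th cohomology of the Čech complex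
$$0\to M\to\bigoplus_i M_{a_i}\to\bigoplus_{i<j}M_{a_ia_j}\to\dots\to M_{a_1\cdots a_s}\to 0 .$$
It depends only on $\sqrt{\mathfrak a}$, vanishes for $j>s$ and for $j>\dim R$, and also equals $\varinjlim_e\operatorname{Ext}^j_R(R/\mathfrak a_e,M)$ for any descending sequence of ideals $\mathfrak a_e$ cofinal with the powers of $\mathfrak a$.

**Definition (Lyubeznik numbers).** Let $A$ be a quotient $R/\mathfrak a$ of an $n$-dimensional regular local ring $(R,\mathfrak m)$ containing a field, and $\Bbbk=R/\mathfrak m$. Put
$$\lambda_{i,j}(A)=\dim_{\Bbbk}\operatorname{Ext}^i_R(\Bbbk,H^{n-j}_{\mathfrak a}(R)).$$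
By Lyubeznik these numbers depend only on $A,i,j$. For an arbitrary local ring containing a field they are defined by passing to $\widehat A$.

**Example.** Take $\mathfrak a=0$. Only $H^0_0(R)=R$ is nonzero, and $\operatorname{Ext}^i_R(\Bbbk,R)$ is $\Bbbk$ for $i=n$ and $0$ otherwise. So $\lambda_{n,n}=1$ and all other numbers vanish.

**Example (two planes meeting in a point).** Let $R=K[[x,y,u,v]]$ and $\mathfrak a=(x,y)\cap(u,v)$. The sequence $0\to R/\mathfrak a\to R/(x,y)\oplus R/(u,v)\to K\to 0$ shows $\operatorname{depth}R/\mathfrak a=1$. The Mayer–Vietoris sequence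
$$0=H^3_{(x,y)}(R)\oplus H^3_{(u,v)}(R)\to H^3_{\mathfrak a}(R)\to H^4_{\mathfrak m}(R)\to H^4_{(x,y)}(R)\oplus H^4_{(u,v)}(R)=0$$
gives $H^3_{\mathfrak a}(R)\cong H^4_{\mathfrak m}(R)$, the injective hull of $K$. Hence $\lambda_{0,1}=1$, with $i=1=k$. So in the known vanishing of $\lambda_{i-1,i}$ the bound $i<k$ cannot be relaxed to $i\le k$.

Here are the facts used below. The first three are textbook.

* (F1) Auslander–Buchsbaum: over a regular local ring $R$ of dimension $n$, $\operatorname{pd}M+\operatorname{depth}M=n$ for $M\ne0$ finitely generated.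
* (F2) If $R\to R'$ is a flat local homomorphism, then $H^j_{\mathfrak aR'}(R')=H^j_{\mathfrak a}(R)\otimes_RR'$, and one side vanishes iff the other does. Moreover $\operatorname{depth}R'/\mathfrak aR'=\operatorname{depth}R/\mathfrak a+\operatorname{depth}R'/\mathfrak mR'$.
* (F3) Dimension formula: if $T$ is a universally catenary noetherian local domain, $Z$ is integral, of finite type and birational over $\operatorname{Spec}T$, and $p\in Z$ lies over the closed point with the same residue field, then $\dim\mathcal O_{Z,p}=\dim T$. Power series rings over fields are universally catenary.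
* (F4) Hartshorne–Lichtenbaum: for $R$ complete regular local of dimension $n$, $H^n_{\mathfrak a}(R)=0$ if $\dim R/\mathfrak a>0$.
* (F5) Second vanishing theorem (Ogus, Peskine–Szpiro, Huneke–Lyubeznik): if $R$ is complete regular local of dimension $n$, contains a field and has separably closed residue field, and if $\dim R/\mathfrak a\ge 2$ and the punctured spectrum of $R/\mathfrak a$ is connected, then $H^{n-1}_{\mathfrak a}(R)=0$.
* (F6) Hartshorne: a local ring of depth $\ge 2$ has connected punctured spectrum.
* (F7) Lyubeznik (Invent. Math. 1993; in characteristic $p$ Huneke–Sharp): $\operatorname{injdim}H^j_{\mathfrak a}(R)\le\dim\operatorname{Supp}H^j_{\mathfrak a}(R)$ for $R$ regular local containing a field.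
* (F8) Dao–Takagi (*On the relationship between depth and cohomological dimension*, Compositio Math. 152 (2016)): Theorem B holds if $R$ is essentially of finite type over a field. We use it only in characteristic $0$.
* (F9) Buchsbaum–Eisenbud (Bruns–Herzog, Thm. 1.4.13): a complex $0\to F_l\to\dots\to F_0$ of finite free modules over a noetherian ring, with differentials $\sigma_a:F_a\to F_{a-1}$ and $r_a=\sum_{j\ge a}(-1)^{j-a}\operatorname{rank}F_j$, is acyclic if and only if $\operatorname{grade}I_{r_a}(\sigma_a)\ge a$ for $1\le a\le l$. Here $I_r(\sigma)$ is the ideal of $r$-minors.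
* (F10) Principalization (Hironaka 1964; Temkin for all quasi-excellent $\mathbb Q$-schemes): for a nonzero ideal $J$ of an excellent regular local ring $R\supset\mathbb Q$ there is a projective birational $\pi:X\to\operatorname{Spec}R$, an isomorphism over the complement of $V(J)$, with $X$ regular and integral and $J\mathcal O_X$ the ideal of a divisor with simple normal crossings (snc) support.
* (F11) Popescu: a regular homomorphism $P\to R$ of noetherian rings makes $R$ a filtered colimit of smooth finite type $P$-algebras.
* (F12) EGA IV §8 (passage to filtered limits), and the theorem on formal functions.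

## 3. Localization: Theorem B implies C(1), and C(1) implies A

**Step 1. B implies C(1).** This step turns vanishing in degree "dimension minus two" at suitable primes into a bound on the support. Let $\mathfrak p\supseteq\mathfrak a$ be a prime of $R$ with $\dim R/\mathfrak p=i-2$. Then $\dim R_{\mathfrak p}=n-i+2$, so
$$H^{n-i}_{\mathfrak a}(R)_{\mathfrak p}=H^{\dim R_{\mathfrak p}-2}_{\mathfrak aR_{\mathfrak p}}(R_{\mathfrak p})=0$$
by Theorem B for $R_{\mathfrak p}$, since $\operatorname{depth}\widehat A_{\mathfrak p}\ge 3$. If $\mathfrak p'\supseteq\mathfrak a$ has $\dim R/\mathfrak p'\ge i-2$, a saturated chain from $\mathfrak p'$ to $\mathfrak m$ contains a prime $\mathfrak p\supseteq\mathfrak p'$ with $\dim R/\mathfrak p=i-2$, and $H^{n-i}_{\mathfrak a}(R)_{\mathfrak p'}$ is a localization of $H^{n-i}_{\mathfrak a}(R)_{\mathfrak p}=0$. Hence $\dim\operatorname{Supp}H^{n-i}_{\mathfrak a}(R)\le i-3$. By (F7) the injective dimension is at most $i-3$, so $\operatorname{Ext}^j_R(\Bbbk,H^{n-i}_{\mathfrak a}(R))=0$ for $j\ge i-2$, in particular for $j=i-2,i-1,i$.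

**Step 2. C(1) implies A.** This step checks that $i<k$ forces the local depth condition of C(1). Let $i<k$ and $\mathfrak p\supseteq\mathfrak a$ with $\dim R/\mathfrak p=i-2$. Projective dimension does not grow under localization, so by (F1) $\operatorname{pd}_{R_{\mathfrak p}}\widehat A_{\mathfrak p}\le\operatorname{pd}_R\widehat A=n-k$, and
$$\operatorname{depth}\widehat A_{\mathfrak p}\ge(n-i+2)-(n-k)=k-i+2\ge 3 .$$

It remains to prove Theorems B and C(2).

## 4. Theorem B by hand, and in characteristic $p$

Some cases of Theorem B need no machinery.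

If $\mathfrak a=0$, then $n=\operatorname{depth}R\ge 3$ and $H^j_0(R)=0$ for $j\ge 1$. If $\mathfrak a\ne 0$, then $n>\dim R/\mathfrak a\ge 3$, since $R$ is a domain; so $n\ge 4$. If $n=4$ and $\mathfrak a\neq0$, then $\operatorname{pd}R/\mathfrak a\le 1$, so $\mathfrak a$ is a free module; a nonzero free ideal in a domain has rank one and is principal, so $H^j_{\mathfrak a}(R)=0$ for $j\ge 2=n-2$. More generally, if $\mathfrak a$ is generated up to radical by at most $n-3$ elements, the Čech complex is too short to reach degree $n-2$. This covers complete intersections with $\operatorname{depth}R/\mathfrak a\ge3$.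

For $n=5$ this no longer suffices: the three $2$-minors of a $2\times 3$ matrix can define a quotient of depth $3$, and then $H^3_{\mathfrak a}(R)=0$ is not visible from the number of generators (such an example is checked in Section 6).

In general we first simplify $R$.

**Step 1. Completion.** This makes $R$ a power series ring. Depth and the vanishing of local cohomology do not change under $R\to\widehat R$ by (F2). So let $R$ be complete; then $R=L[[x_1,\dots,x_n]]$ with $L$ a field.

**Step 2. Characteristic $p$.** This step settles positive characteristic by the argument of Peskine and Szpiro. Frobenius is flat on $R$, so applying it to a free resolution of $R/\mathfrak a$ gives a free resolution of $R/\mathfrak a^{[p^e]}$ of the same length, where $\mathfrak a^{[p^e]}$ is generated by the $p^e$-th powers of elements of $\mathfrak a$. Hence $\operatorname{pd}R/\mathfrak a^{[p^e]}\leq\operatorname{pd}R/\mathfrak a\le n-3$ for all $e$. The ideals $\mathfrak a^{[p^e]}$ are cofinal with the powers of $\mathfrak a$, so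
$$H^j_{\mathfrak a}(R)=\varinjlim_e\operatorname{Ext}^j_R(R/\mathfrak a^{[p^e]},R)=0\qquad\text{for }j\ge n-2 .$$

The argument shows more: in characteristic $p$, $H^j_{\mathfrak a}(R)=0$ for all $j>\operatorname{pd}R/\mathfrak a$. So there $\lambda_{j,i}(A)=0$ for all $j$ and all $i<k=\operatorname{depth}A$.

**Step 3. Characteristic $0$: algebraically closed residue field.** This step puts us in position to use (F5). Put $R'=\overline L[[x_1,\dots,x_n]]$. The Koszul complex on $x$ resolves $L$ over $R$, and $x$ is a regular sequence in $R'$, so $\operatorname{Tor}^R_1(L,R')=H_1(x;R')=0$. By the local criterion $R\to R'$ is flat; it is local, with closed fibre the field $\overline L$. By (F2), $\operatorname{depth}R'/\mathfrak aR'=\operatorname{depth}R/\mathfrak a$, and $H^j_{\mathfrak a}(R)$ vanishes iff $H^j_{\mathfrak aR'}(R')$ does.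

Step 2 invites an attempt in characteristic $0$ by reduction modulo $p$: spread $\mathfrak a$ out, keep the depth, apply Frobenius modulo $p$, return. Any argument that transported the conclusion of Step 2 to characteristic $0$ in this way would prove $H^j_{\mathfrak a}(R)=0$ for all $j>\operatorname{pd}R/\mathfrak a$. Section 6 shows that this is false. For that we need to understand modules supported at the closed point.

## 5. Differential operators and modules supported at the closed point

Let $K$ be a field of characteristic $0$, $R=K[[x_1,\dots,x_n]]$, $D=R\langle\partial_1,\dots,\partial_n\rangle$ with $\partial_i=\partial/\partial x_i$, and $E=H^n_{\mathfrak m}(R)$, the injective hull of $K$. By the quotient rule every $R_f$ is a $D$-module, so the Čech complex of $R$ is a complex of $D$-modules and every $H^j_{\mathfrak a}(R)$ is a $D$-module. From the Čech complex on $x_1,\dots,x_n$, $E$ has the $K$-basis $[x_1^{-\beta_1}\cdots x_n^{-\beta_n}]$, all $\beta_i\ge 1$.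

**Lemma 1.** Let $N$ be a $D$-module with $\operatorname{Supp}N\subseteq\{\mathfrak m\}$. Then $N\cong E^{(t)}$ as a $D$-module, a direct sum of $t$ copies for some cardinal $t$.

*Proof.* **Step 1. $E$ is cyclic over $D$.** This gives a way to map $E$ into $N$. Let $e=[x_1^{-1}\cdots x_n^{-1}]$; then $\mathfrak me=0$. We have $\partial^\alpha e=\pm\alpha!\,[x^{-\alpha-(1,\dots,1)}]$, and since $\operatorname{char}K=0$ these form a $K$-basis of $E$. As $D=\bigoplus_\alpha\partial^\alpha R$, the module $D/D\mathfrak m$ has $K$-basis $\partial^\alpha$, so $D/D\mathfrak m\to E$, $1\mapsto e$, is an isomorphism.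

**Step 2. The socle generates a copy of $E^{(t)}$.** Let $V=\{v\in N:\mathfrak mv=0\}$, a $K$-vector space. By Step 1 each $v\in V$ gives a $D$-linear map $E\to N$, $e\mapsto v$; together they give a $D$-linear map $E\otimes_KV\to N$, $e\otimes v\mapsto v$. The socle of $E\otimes_KV$ is $e\otimes V$, where the map is injective. Every nonzero submodule of the $\mathfrak m$-torsion module $E\otimes_KV$ meets the socle, so the kernel is zero.

**Step 3. Nothing is left over.** $E\otimes_KV$ is a direct sum of copies of the injective module $E$, hence injective because $R$ is noetherian. So $N\cong(E\otimes_KV)\oplus C$ as $R$-modules. Since $\operatorname{Supp}N\subseteq\{\mathfrak m\}$, $N$ is $\mathfrak m$-torsion, so $C$ is too. The socle $V$ of $N$ lies in the first summand, so $C$ has zero socle, and $C=0$. Thus the $D$-linear map is bijective. $\square$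

For a $D$-module $M$ let $H^p_{DR}(M)$ be the cohomology of the de Rham complex $0\to M\to\bigoplus_iM\,dx_i\to\dots\to M\,dx_1\wedge\dots\wedge dx_n\to 0$. Its last term gives $H^n_{DR}(M)=M/\sum_i\partial_iM$. By Step 1 above, $\sum\partial_iE$ is spanned by the $\partial^\alpha e$ with $\alpha\ne0$, hence
$$H^n_{DR}(E)=E/\textstyle\sum_i\partial_iE=K\cdot e,\qquad \dim_KH^n_{DR}(E)=1. \tag{1}$$

**Example.** For $n=1$, $E=K((x))/K[[x]]$ and $\partial[x^{-\beta}]=-\beta[x^{-\beta-1}]$. The one class not hit is $[x^{-1}]$, and the identification of $E/\partial E$ with $K$ is the residue.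

## 6. Two-rowed determinantal ideals: proof of Theorem C(2)

Let $3\le i<k$, and put $s=i-3\ge 0$, $m=k-i+1\ge 2$. Let $K$ be a field of characteristic $0$, $S_0$ the polynomial ring over $K$ in the $n_0=2(m+1)$ entries of a generic $2\times(m+1)$ matrix, $R_0$ the corresponding power series ring with maximal ideal $\mathfrak m_0$, and $I$ the ideal of $2$-minors. Classically $R_0/IR_0$ is Cohen–Macaulay of dimension $m+2$, and $\operatorname{ht}I=m$.

**Step 1. A nonzero local cohomology module above the height.** By Bruns–Schwänzl (*The number of equations defining a determinantal variety*, 1990), the $t$-minors of a generic $p\times q$ matrix in characteristic $0$ have cohomological dimension $pq-t^2+1$. Here this gives $2(m+1)-3=n_0-3=2m-1$, which exceeds $m$ as $m\ge 2$. So $H^{n_0-3}_I(S_0)\ne 0$.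

**Step 2. Its support.** We show that the support is the origin. Invert one entry, say $X_{11}$ (the others are the same after permuting rows and columns). Then $I$ is generated by the $m$ elements $X_{2j}-X_{21}X_{1j}/X_{11}$, $2\le j\le m+1$: these are minors up to units, and modulo them the second row is a multiple of the first. They are part of a system of coordinates, hence form a regular sequence of length $m$, and local cohomology in degrees $>m$ vanishes. So $H^{n_0-3}_I(S_0)$, a nonzero module, vanishes wherever some entry is invertible: its support is the origin. Localizing there and completing, $H^{n_0-3}_I(R_0)$ is nonzero and supported at $\mathfrak m_0$. By Lemma 1,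
$$H^{n_0-3}_I(R_0)\cong E_0^{(t)},\qquad t\ge 1,\quad E_0=H^{n_0}_{\mathfrak m_0}(R_0). \tag{2}$$

**Step 3. Adding variables.** This moves the example to every pair $(i,k)$. Put $R=R_0[[y_1,\dots,y_s]]$, $n=n_0+s$, $A=R/IR$. Then $A$ is Cohen–Macaulay of depth $m+2+s=k$, it contains $\mathbb Q$, and $n-i=n_0-3$. By flat base change $H^{n-i}_{IR}(R)\cong M^{(t)}$ with $M=E_0\otimes_{R_0}R$. The $y_j$ form a regular sequence on $R$ and on $M$, because $R/(y_1,\dots,y_j)$ is flat over $R_0$ for every $j$. For a nonzerodivisor $y$ on $R$ and on $M$ with $yK=0$ there is the standard isomorphism $\operatorname{Ext}^{j+1}_R(K,M)\cong\operatorname{Ext}^j_{R/y}(K,M/yM)$. Applying it $s$ times,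
$$\operatorname{Ext}^s_R(K,M)\cong\operatorname{Hom}_{R_0}(K,E_0)\cong K .$$
As $K$ is finitely presented with a resolution by finite free modules, $\operatorname{Ext}^s_R(K,-)$ commutes with direct sums. So $\lambda_{i-3,i}(A)=\lambda_{s,i}(A)=t\ne 0$. This proves Theorem C(2). $\square$

For $m=2$ and $s=0$ we have $n_0=6$, $R_0/IR_0$ of depth $4$ and projective dimension $2$, yet $H^3_I(R_0)\neq0$. So the conclusion of Step 2 in Section 4 really fails in characteristic $0$, and Theorem B must be proved there by an argument that stops at degree $n-2$.

**Example (a check of Theorem B for $n=5$).** Keep $m=2$, $s=0$, and set $\ell=X_{12}-X_{21}$, $R_1=R_0/(\ell)$, of dimension $5$. As $S_0/I$ is a domain and $\ell\notin I$, $\ell$ is a nonzerodivisor on $S_0/I$, hence on $R_0/IR_0$ by flatness; so $\operatorname{depth}R_1/IR_1=3$. Theorem B predicts $H^3_{IR_1}(R_1)=0$. Indeed $H^4_I(R_0)=0$ because $I$ has three generators, so the sequence $0\to R_0\xrightarrow{\ell}R_0\to R_1\to 0$ shows that $H^3_{IR_1}(R_1)$ is the cokernel of $\ell$ on $H^3_I(R_0)\cong E_0^{(t)}$. The injective module $E_0$ over the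 domain $R_0$ is divisible, so this cokernel is $0$.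

## 7. Approximation by algebraic ideals, and what it does not see

From here to the end we fix the remaining case of Theorem B:

> $K$ is algebraically closed of characteristic $0$, $R=K[[x_1,\dots,x_n]]$, $0\ne\mathfrak a\subseteq\mathfrak m$, $A=R/\mathfrak a$, $\operatorname{depth}A\ge 3$ (hence $n>\dim A\ge 3$), and $W=\operatorname{Spec}R\setminus V(\mathfrak a)$.

By (F6) the punctured spectrum of $A$ is connected, so (F4) and (F5) give $H^n_{\mathfrak a}(R)=H^{n-1}_{\mathfrak a}(R)=0$. It remains to show that
$$N:=H^{n-2}_{\mathfrak a}(R)$$
vanishes.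

Let $P=K[x_1,\dots,x_n]_{(x)}$, so $R=\widehat P$. Suppose $\mathfrak a$ is generated by elements of a localization $S$ of an étale $P$-algebra at a point over $\mathfrak m_P$ with residue field $K$. Then $\widehat S=R$, $S$ is essentially of finite type over $K$, and Dao–Takagi (F8) for $S$ plus flatness gives $N=0$. But the generators of a general $\mathfrak a$ are power series, not algebraic over $P$. The sensible thing is to approximate $\mathfrak a$ by such an algebraic ideal.

Truncating the generators is not good enough. In $K[[x,y]]$ take $(x^2,xy)$, with radical $(x)$, so $H^2=0$. For every $c\ge 2$ the ideal $(x^2,xy+y^c)$ has radical $(x,y)$, so $H^2\ne 0$. Both quotients have depth $0$: in the first, $x$ is killed by $(x,y)$, and the second has finite length. So arbitrarily good approximation of generators, even at equal depth, can change local cohomology.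

A better plan approximates the generators together with their whole free resolution, with the criterion (F9) written as equations. That does produce an algebraic ideal $\mathfrak a_\psi$ with $\operatorname{depth}R/\mathfrak a_\psi\ge 3$ (Lemma 5 below), so $H^{n-2}_{\mathfrak a_\psi}(R)=0$. The plan stops at the next line. We want to conclude $N=0$, and $N$ is in general not finitely generated: no finite list of equations among those we kept says that $N\ne 0$, so nothing carries $N\neq 0$ from $\mathfrak a$ to $\mathfrak a_\psi$.

What gets us past this point is an invariant that is nonzero exactly when $N$ is, and that can be computed from finitely presented data which tolerate approximation. The invariant is the de Rham hypercohomology $H^{2n-3}(W,\Omega_W^\bullet)$ (Section 8). On a resolution $X\to\operatorname{Spec}R$ it is computed by logarithmic forms restricted to the closed fibre (Section 10). We approximate the resolution of singularities along with the free resolution, and find that the complex on the closed fibre does not change at all when the approximation is correct modulo $\mathfrak m^2$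 (Section 13).

## 8. A de Rham test for $N=0$

Let $\Omega^p_W$ be the restriction to $W$ of the free module $\Omega^p_R=\bigoplus_{|I|=p}R\,dx_I$, with the usual $d$.

**Lemma 2.**
1. $N\cong E^{(t)}$ as a $D$-module for some cardinal $t$.
2. If $H^{2n-3}(W,\Omega_W^\bullet)=0$, then $N=0$.
3. Let $\mathfrak b\subseteq\mathfrak m$ be any ideal with $H^j_{\mathfrak b}(R)=0$ for all $j\ge n-2$, and $W'=\operatorname{Spec}R\setminus V(\mathfrak b)$. Then $H^{2n-3}(W',\Omega_{W'}^\bullet)=0$.

*Proof.* **Step 1. The support of $N$.** To apply Lemma 1 we show $\operatorname{Supp}N\subseteq\{\mathfrak m\}$. Let $\mathfrak p\supseteq\mathfrak a$ be a prime with $s=\dim R/\mathfrak p\ge 1$. Then $\dim R_{\mathfrak p}=n-s$, and as in Section 3, $\operatorname{pd}A_{\mathfrak p}\le n-3$ gives $\operatorname{depth}A_{\mathfrak p}\ge 3-s$. Replace $R_{\mathfrak p}$ by its completion and then extend the residue field to an algebraic closure, as in Section 4; this preserves depth, and vanishing can be tested there. If $s=1$, the depth is $\ge2$ and the relevant degree $n-2$ is $\dim R_{\mathfrak p}-1$, so $N_{\mathfrak p}=0$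 by (F6) and (F5). If $s=2$, the depth, hence the dimension, is $\ge 1$ and $n-2=\dim R_{\mathfrak p}$, so $N_{\mathfrak p}=0$ by (F4). If $s\ge 3$, then $n-2>\dim R_{\mathfrak p}$ and $N_{\mathfrak p}=0$. Now Lemma 1 gives (1).

**Step 2. A spectral sequence.** This step relates de Rham cohomology of $W'$ to local cohomology. Let $\mathfrak b=(b_1,\dots,b_s)\subseteq\mathfrak m$ and $W'=\operatorname{Spec}R\setminus V(\mathfrak b)$, covered by the affine opens $\operatorname{Spec}R_{b_i}$. The double complex with terms $\bigoplus_{|I|=q+1}\Omega^p_R\otimes_RR_{b_I}$, where $b_I=\prod_{i\in I}b_i$, computes $H^\bullet(W',\Omega^\bullet_{W'})$. Taking Čech cohomology first gives $H^q(W',\mathcal O)\otimes\Omega_R^p$ with the de Rham differential, hence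
$$E_2^{p,q}=H^p_{DR}(H^q(W',\mathcal O))\Rightarrow H^{p+q}(W',\Omega_{W'}^\bullet),\qquad 0\le p\le n, \tag{3}$$
and $H^q(W',\mathcal O)=H^{q+1}_{\mathfrak b}(R)$ as $D$-modules for $q\ge 1$. In total degree $2n-3$ we have $q\ge n-3\ge 1$, since $p\le n$ and $n\ge 4$.

**Step 3. Proof of (3).** If $H^{q+1}_{\mathfrak b}(R)=0$ for all $q\ge n-3$, every term of total degree $2n-3$ is zero.

**Step 4. Proof of (2).** Take $\mathfrak b=\mathfrak a$. We show that the corner term of (3) survives. Since $H^{n-1}_{\mathfrak a}(R)=H^n_{\mathfrak a}(R)=0$, the rows $q\ge n-2$ vanish. So in total degree $2n-3$ only $E_2^{n,n-3}=H^n_{DR}(N)$ can be nonzero. Differentials leaving it land in columns $p>n$. Differentials entering it start at $E_r^{n-r,\,n-4+r}$ with $r\ge 2$, in rows $q\ge n-2$, and are zero. With (1) of the lemma and formula (1) of Section 5,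
$$H^{2n-3}(W,\Omega_W^\bullet)\cong H^n_{DR}(E)^{(t)}\cong K^{(t)} .$$
If this is zero, then $t=0$ and $N=0$. $\square$

So it suffices to prove $H^{2n-3}(W,\Omega_W^\bullet)=0$.

## 9. Differential forms on schemes of finite type over a power series ring

Let $T=K[[t_1,\dots,t_\mu]]$. The module $\Omega_{T/K}$ is far too big when $\mu\geq 1$: it is not finitely generated. We force $df$ to obey the rule of calculus.

**Definition.** For a localization $C$ of a finite type $T$-algebra put
$$\Omega_C=\Omega_{C/K}\Big/\Big\langle\eta_f:=df-\sum_i\frac{\partial f}{\partial t_i}dt_i\ :\ f\in T\Big\rangle .$$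

It is generated by the $dt_i$ and the $dc_j$ for algebra generators $c_j$, hence finitely generated, and it commutes with localization. Since second partial derivatives commute,
$$d\eta_f=-\sum_id\Big(\frac{\partial f}{\partial t_i}\Big)\wedge dt_i=-\sum_i\eta_{\partial_if}\wedge dt_i-\sum_{i,j}\partial_j\partial_if\,dt_j\wedge dt_i=-\sum_i\eta_{\partial_if}\wedge dt_i .$$
So the ideal of $\Omega^\bullet_{C/K}$ generated by the $\eta_f$ is stable under $d$, and $\Omega_C^\bullet=\bigwedge^\bullet\Omega_C$ inherits $d$. For a $T$-scheme $X$ of finite type we obtain coherent sheaves $\Omega_X^p$ and a $K$-linear complex $\Omega_X^\bullet$.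

On $T$ itself, $\Omega_T$ is generated by the $dt_i$, and the derivations $\partial_i:T\to T$ kill all $\eta_f$, so they define a map $\Omega_T\to T^\mu$ carrying the $dt_i$ to the standard basis. Hence $\Omega_T$ is free on the $dt_i$. For $T=R$ this agrees with the $\Omega^\bullet_W$ of Section 8.

**Example.** Let $T=K[[t_1,t_2]]$ and $C=T[s]/(st_1-t_2)$, a chart of the blow-up of the closed point. Then $\Omega_C$ is generated by $dt_1,dt_2,ds$ with the one relation $t_1\,ds+s\,dt_1=dt_2$, so it is free on $dt_1,ds$.

*Functoriality.* Let $\theta:T\to T'$ be a local $K$-homomorphism of power series rings, $\tau_i=\theta(t_i)$, so $\theta(F)=F(\tau)$. The chain rule $\partial_k(F(\tau))=\sum_iF_{t_i}(\tau)\,\partial_k\tau_i$ gives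
$$\eta_F\longmapsto d(F(\tau))-\sum_iF_{t_i}(\tau)\,d\tau_i=\eta_{F(\tau)}-\sum_iF_{t_i}(\tau)\,\eta_{\tau_i}.$$
So a homomorphism $C\to C'$ over $\theta$, with $C'$ a $T'$-algebra of the same kind, induces a chain map $\Omega^\bullet_C\to\Omega^\bullet_{C'}$.

The next lemma says that at regular points of the closed fibre these forms behave as on a smooth variety.

**Lemma 3.** Let $X$ be of finite type over $T$, $p\in X$ a point over $\mathfrak m_T$ with residue field $K$, and $\mathcal O=\mathcal O_{X,p}$ regular with regular system of parameters (rsop) $u_1,\dots,u_d$. Then $\Omega_{\mathcal O}$ is free on $du_1,\dots,du_d$.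

*Proof.* **Step 1. Maps to finite length modules.** We test $\Omega_{\mathcal O}$ against modules $M$ of finite length. Let $\mathfrak m_p^\nu M=0$, and let $\delta:\mathcal O\to M$ be a $K$-derivation. By the product rule $\delta$ kills $\mathfrak m_p^{\nu+1}$. Write $f\in T$ as a polynomial plus $h\in\mathfrak m_T^{\nu+1}$. Then $\delta(h)=0$, and $\sum\partial_ih\,\delta(t_i)\in\mathfrak m_T^\nu M=0$; for polynomials the rule $\delta(f)=\sum\partial_if\,\delta(t_i)$ is clear. So it holds for every $f\in T$, that is, every $\delta$ factors through $\Omega_{\mathcal O}$. As $\mathcal O$ is regular with coefficient field $K$, $\mathcal O/\mathfrak m_p^{\nu+1}=K[u]/(u)^{\nu+1}$. A derivation on $K[u]$ with values in $M$ is given by arbitrary values on the $u_i$ and kills $(u)^{\nu+1}$ automatically. Hence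
$$\operatorname{Hom}(\Omega_{\mathcal O},M)=\operatorname{Der}_K(\mathcal O,M)=\operatorname{Der}_K(K[u]/(u)^{\nu+1},M)\cong M^d,\qquad\delta\mapsto(\delta(u_i)).$$

**Step 2. Conclusion.** We deduce that $\mathcal O^d\to\Omega_{\mathcal O}$, $e_i\mapsto du_i$, is an isomorphism. By Step 1 it induces bijections on $\operatorname{Hom}(-,M)$ for all $M$ of finite length. Its cokernel $C$ is finitely generated with $\operatorname{Hom}(C,K)=0$, so $C=0$ by Nakayama. Every map $\mathcal O^d\to(\mathcal O/\mathfrak m_p^\nu)^d$ factors through $\Omega_{\mathcal O}$, so the kernel lies in $\mathfrak m_p^\nu\mathcal O^d$ for all $\nu$ and is $0$ by Krull. $\square$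

**Definition (good pair).** A good pair over $T$ of dimension $d$ is a nonempty proper $T$-scheme $X$ with finitely many effective Cartier divisors $D_i$ such that at every closed point $p$ of the closed fibre $X_0:=X\otimes_TK$, the ring $\mathcal O_{X,p}$ is regular of dimension $d$ and local equations of the $D_i\ni p$ are part of an rsop. Put $D=\bigcup D_i$.

**Example.** The blow-up of $\operatorname{Spec}K[[t_1,t_2]]$ at the closed point, with $D$ the exceptional curve, is a good pair of dimension $2$. In the chart above, $D=V(t_1)$, and $(t_1,s-c)$ is an rsop at the point $s=c$ of $D$.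

*Coordinates on a good pair.* Closed points of $X_0$ have residue field $K$, as $K$ is algebraically closed. Every point of $X$ specializes to a closed point of $X_0$: its closure has closed nonempty image in $\operatorname{Spec}T$ because $X$ is proper, so it meets $X_0$. Hence $X$ is regular. Let $u_1,\dots,u_d$ be an rsop at $p$ as in the definition. By Lemma 3 and coherence of $\Omega_X^1$, on a small open neighbourhood $U$ of $p$ the $u_i$ are defined, the $du_i$ form a basis of $\Omega^1_U$, and, after renumbering, $D_i\cap U=V(u_i)$ for $i\le s$ while no other $D_j$ meets $U$. Such $U$ cover $X$, since every point has a specialization among the points $p$. The dual basis gives derivations $\partial_{u_i}$ of $\mathcal O_U$ with $df=\sum\partial_{u_i}f\,du_i$.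

*Logarithmic forms.* Since $\Omega_X^\bullet$ is locally free, it embeds in $\Omega_X^\bullet(*D)$, the forms with poles along $D$. Let $\Omega_X^1(\log D)\subset\Omega_X^1(*D)$ be generated locally by $\Omega_X^1$ and the $dg_i/g_i$, with $g_i$ a local equation of $D_i$. Replacing $g_i$ by $vg_i$, $v$ a unit, adds $dv/v\in\Omega_X^1$, so this is well defined. On $U$ it is free on $du_i/u_i$ $(i\le s)$ and $du_j$ $(j>s)$, which are closed forms. Hence $\Omega_X^\bullet(\log D)=\bigwedge^\bullet\Omega_X^1(\log D)$ is a subcomplex of $\Omega^\bullet_X(*D)$ with locally free coherent terms.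

## 10. De Rham cohomology of $W$ computed on the closed fibre

For a bounded complex $G^\bullet$ of quasi-coherent sheaves with $K$-linear differentials on a separated noetherian scheme, $R\Gamma(X,G^\bullet)$ is the total Čech complex on a fixed finite affine cover. Quasi-isomorphisms induce isomorphisms on its cohomology.

**Proposition 4.** Let $(X,D)$ be a good pair of dimension $n$ over $R=K[[x_1,\dots,x_n]]$, with $X\setminus D\xrightarrow{\sim}W=\operatorname{Spec}R\setminus V(\mathfrak a)$ over $R$ and $\mathfrak m\mathcal O_X=\mathcal O_X(-\sum m_iD_i)$, $m_i\ge 0$. Then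
$$R\Gamma(W,\Omega_W^\bullet)\cong R\Gamma(X,L^\bullet),\qquad L^\bullet:=\Omega_X^\bullet(\log D)/\mathfrak m\,\Omega_X^\bullet(\log D).$$

Here $\mathfrak a$ may be any ideal contained in $\mathfrak m$; nothing about its depth is used.

**Example.** Let $n=1$, $\mathfrak a=(x)$, $X=\operatorname{Spec}R$, $D=V(x)$, $m_1=1$. On the left, $K((x))\to K((x))\,dx$ has kernel $K$ and cokernel spanned by $dx/x$. On the right, $L^\bullet$ is $K\to K\,\frac{dx}{x}$ with zero differential, since $dx=x\cdot\frac{dx}x\in\mathfrak m\,\Omega^1_X(\log D)$. The two sides agree.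

*Proof.* **Step 1. Twisted logarithmic complexes.** We filter all the complexes involved by pole order. For an integer vector $\kappa=(\kappa_i)$ let $C_\kappa=\Omega_X^\bullet(\log D)\otimes\mathcal O(\sum\kappa_iD_i)\subset\Omega_X^\bullet(*D)$. On $U$ its elements are $u^{-\kappa}\omega$ with $\omega$ logarithmic and $u^{-\kappa}=\prod_{i\le s}u_i^{-\kappa_i}$. It is a subcomplex, since
$$d(u^{-\kappa}\omega)=u^{-\kappa}\Big(d\omega-\sum_i\kappa_i\frac{du_i}{u_i}\wedge\omega\Big).$$
Write $\epsilon_i$ for the $i$-th unit vector.

**Step 2. Claim: $C_\kappa/C_{\kappa-\epsilon_i}$ is acyclic if $\kappa_i\ne 0$.** This says that changing a nonzero pole order by one does not matter. The quotient is supported on $D_i$, so work on $U$ with coordinates numbered so that $D_i\cap U=V(u_1)$, and write $\kappa_1$ for the multiplicity along this divisor. Put $\xi=u_1\partial_{u_1}$. The contraction $\iota_\xi$ is $\mathcal O$-linear, sends $du_1/u_1$ to $1$ and the other basis forms to $0$, and so preserves all $C_\kappa$. Let $\mathcal L_\xi=d\iota_\xi+\iota_\xi d$; then $\mathcal L_\xi(f\omega)=\xi(f)\omega+f\mathcal L_\xi\omega$.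 The exterior monomials $\omega_J$ in the $\frac{du_i}{u_i},du_j$ are closed, and $\iota_\xi\omega_J$ is $0$ or $\pm$ such a monomial, so $\mathcal L_\xi\omega_J=0$. Hence
$$\mathcal L_\xi(u^{-\kappa}f\omega_J)=u^{-\kappa}(-\kappa_1f+u_1\partial_{u_1}f)\,\omega_J\equiv-\kappa_1\,u^{-\kappa}f\omega_J\pmod{C_{\kappa-\epsilon_1}} .$$
So on the quotient complex multiplication by $-\kappa_1$, which is invertible since $\operatorname{char}K=0$, is homotopic to zero. The quotient is acyclic.

**Step 3. From $W$ to logarithmic forms on $X$.** Raising the $\kappa_i$ one at a time from $0$ to $\infty$ uses only quotients $C_\kappa/C_{\kappa-\epsilon_i}$ with $\kappa_i\ge 1$. The union of the $C_\kappa$ is $\Omega_X^\bullet(*D)$, and cohomology sheaves commute with filtered unions, so $\Omega_X^\bullet(\log D)\to\Omega_X^\bullet(*D)$ is a quasi-isomorphism. The inclusion $j:X\setminus D\to X$ is affine, so $\Omega_X^\bullet(*D)=Rj_*\Omega_{X\setminus D}^\bullet$. Therefore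
$$R\Gamma(W,\Omega_W^\bullet)\cong R\Gamma(X,\Omega_X^\bullet(\log D)).$$

**Step 4. The subcomplexes $\mathfrak m^\nu\Omega^\bullet_X(\log D)$ are all quasi-isomorphic.** This prepares a limit argument. Write $\mathbf m=(m_i)$. By hypothesis $\mathfrak m^\nu\Omega_X^\bullet(\log D)=C_{-\nu\mathbf m}$. For $\nu\ge 1$, going down from $C_{-\nu\mathbf m}$ to $C_{-(\nu+1)\mathbf m}$ in single steps uses only quotients $C_\kappa/C_{\kappa-\epsilon_i}$ with $m_i>0$ and $\kappa_i\le-\nu m_i<0$, acyclic by Step 2. So the inverse system $R\Gamma(X,\mathfrak m^\nu\Omega_X^\bullet(\log D))_{\nu\ge 1}$ has quasi-isomorphisms as transition maps.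

**Step 5. The derived limit of this system is zero.** For an inverse system of complexes $G_\nu$, let $R\varprojlim G_\nu$ be the shifted cone of $\prod G_\nu\to\prod G_\nu$, identity minus transition; there are exact sequences
$$0\to\varprojlim{}^1H^{q-1}(G_\nu)\to H^q(R\varprojlim G_\nu)\to\varprojlim H^q(G_\nu)\to 0. \tag{4}$$
Let $F$ be coherent on $X$. By the theorem on formal functions, $H^q(X,F)=\varprojlim H^q(X,F/\mathfrak m^\nu F)$, because $H^q(X,F)$ is finitely generated over the complete ring $R$. Also $\varprojlim^1H^q(X,F/\mathfrak m^\nu F)=0$, because these modules have finite length. By (4), $R\Gamma(X,F)\cong R\varprojlim R\Gamma(X,F/\mathfrak m^\nu F)$. The Čech complexes of $0\to\mathfrak m^\nu F\to F\to F/\mathfrak m^\nu F\to 0$ form short exact sequences, so $R\varprojlim R\Gamma(X,\mathfrak m^\nu F)=0$. Apply this to $F=\Omega_X^p(\log D)$ for $0\le p\le n$. Filtering the complex by the finitely many truncations $\Omega_X^{\ge p}(\log D)$, we get $R\varprojlim R\Gamma(X,\mathfrak m^\nu\Omega_X^\bullet(\log D))=0$.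

**Step 6. Conclusion.** By Step 4 the system has constant cohomology for $\nu\ge 1$, so $\varprojlim^1$ vanishes in (4) and the limit is the first term: $R\Gamma(X,\mathfrak m\,\Omega_X^\bullet(\log D))=0$. Hence $R\Gamma(X,\Omega_X^\bullet(\log D))\cong R\Gamma(X,L^\bullet)$, and Step 3 finishes the proof. $\square$

## 11. Descending both resolutions to a smooth $P$-algebra

**Step 1. A resolution satisfying Proposition 4.** Apply (F10) to $J=\mathfrak a\mathfrak m$, where $V(J)=V(\mathfrak a)$. We get $\pi:X\to\operatorname{Spec}R$ projective, $X$ regular and integral, $\pi$ an isomorphism over $W$, and $D=\pi^{-1}(V(\mathfrak a))=\bigcup D_i$ snc with regular components $D_i$. The product $\mathfrak a\mathcal O_X\cdot\mathfrak m\mathcal O_X$ is invertible, hence so is the factor $\mathfrak m\mathcal O_X$. It is trivial off $D$, and $X$ is regular, so $\mathfrak m\mathcal O_X=\mathcal O(-\sum m_iD_i)$ with $m_i\ge 0$. Closed points of $X_0$ have residue field $K$, and by (F3) their local rings have dimension $n$. So $(X,D)$ satisfies the hypotheses of Proposition 4.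

**Step 2. What we descend.** The ring $P=K[x_1,\dots,x_n]_{(x)}$ is excellent, so $P\to R=\widehat P$ is regular. By (F11), $R=\varinjlim B_\beta$ is a filtered colimit of smooth $P$-algebras of finite type. We claim that for some $B=B_\beta$, with structure map $\varphi:B\to R$, the following exist over $B$ and base change along $\varphi$ to the given objects.

1. Elements $f_1,\dots,f_s\in B$ mapping to minimal generators of $\mathfrak a$.
2. A proper $B$-scheme $X_B$, and closed subschemes $D_{i,B}\subset X_B$ with locally principal ideals, satisfying $(x_1,\dots,x_n)\mathcal O_{X_B}=\prod I_{D_{i,B}}^{m_i}$, such that $X_B\setminus\bigcup D_{i,B}\to\operatorname{Spec}B$ is an isomorphism onto $\operatorname{Spec}B\setminus V(f)$.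
3. A complex of finite free modules $F_B:0\to F_l\to\dots\to F_1\to F_0=B$, $l=\operatorname{pd}_RA\le n-3$, with first map $(f_1,\dots,f_s)$, lifting the minimal free resolution of $A$.
4. For each $1\le a\le l$, with differentials $\sigma_a:F_a\to F_{a-1}$ of $F_B$ and $r_a=\sum_{j\ge a}(-1)^{j-a}\operatorname{rank}F_j$: elements $c_{a,1},\dots,c_{a,a}\in I_{r_a}(\sigma_a)$ and $c_{a,a+1},\dots,c_{a,n}\in B$, all mapping into $\mathfrak m$, with $x_j^M\in(c_{a,1},\dots,c_{a,n})B$ for all $j$ and some $M$.

**Step 3. Items (1) and (3).** These involve finitely many elements and the finitely many identities $\sigma_a\sigma_{a+1}=0$. All hold in some $B_\beta$.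

**Step 4. Item (2).** We write the geometry as finitely many identities. $X$ descends to a proper $X_B$ of finite presentation (EGA IV 8.8.2, 8.10.5). Choose a finite affine open cover $(U_\gamma)$ of $X$ on which $I_{D_i}$ is generated by one element $g_{i,\gamma}$. The cover (EGA IV 8.2.11, 8.3.11, 8.10.5), the $g_{i,\gamma}$, and the relations $g_{i,\gamma}=(\text{unit})\,g_{i,\gamma'}$ on the affine overlaps descend for large $\beta$, and define the $D_{i,B}$. On $U_\gamma$ the following are finitely many identities, which therefore descend:

* $x_j=a_j\prod_ig_{i,\gamma}^{m_i}$ for all $j$, and $\prod_ig_{i,\gamma}^{m_i}=\sum_jb_jx_j$;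
* $f_j^{M'}\in(\prod_ig_{i,\gamma})$ for all $j$, and $(\prod_ig_{i,\gamma})^{M'}\in(f_1,\dots,f_s)$, which express $\bigcup D_i=\pi^{-1}(V(\mathfrak a))$.

The first line gives $(x)\mathcal O_{X_B}=\prod I_{D_{i,B}}^{m_i}$. By the second, $X_B\setminus\bigcup D_{i,B}$ is the preimage of the quasi-compact open $\operatorname{Spec}B\setminus V(f)$. That the map is an isomorphism over this open descends by EGA IV 8.10.5.

**Step 5. Item (4).** This records the Buchsbaum–Eisenbud criterion as equations. Over $R$ we have $\sigma_a\ne 0$ for $1\le a\le l$: otherwise exactness gives $F_a=\operatorname{im}\sigma_{a+1}\subseteq\mathfrak mF_a$ by minimality, or $F_l=0$ if $a=l$, and in either case $F_a=0$, which is absurd. As $\operatorname{rank}\sigma_a=r_a$ by exactness, $r_a\ge 1$, and so $I_{r_a}(\sigma_a)\subseteq\mathfrak m$ by minimality. By (F9) this ideal has grade $\ge a$, so it contains a regular sequence of length $a$, which extends to a system of parameters of $R$. The identities expressing membership in $I_{r_a}(\sigma_a)$, and $x_j^M\in(c_{a,1},\dots,c_{a,n})$, are finite in number and descend.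

**Step 6. Coordinates on $B$.** We make explicit in how many directions $\varphi$ can be moved. Let $B'=B_{\varphi^{-1}(\mathfrak m)}$. Its residue field embeds in $R/\mathfrak m=K$ over $K$, so it is $K$, and $P\to B'$ is local. By smoothness, and after translating coordinates by constants in $K$, there are $y_1,\dots,y_r$ in the maximal ideal of $B'$ such that $B'$ is a local ring of an étale $P[Y_1,\dots,Y_r]$-algebra at a $K$-point over the origin $(x,Y)$, with $Y_j\mapsto y_j$. Hence
$$(B')^h=(P[Y]_{(x,Y)})^h,\qquad Q:=\widehat{B'}=K[[x_1,\dots,x_n,y_1,\dots,y_r]] .$$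
The map $\varphi$ extends to $\widehat\varphi:Q\to R$ with $x\mapsto x$ and $y_j\mapsto y_j(x):=\varphi(y_j)\in\mathfrak m$.

One might hope to apply Dao–Takagi directly to $B'$ and the ideal $(f)$. But $\dim B'=n+r$, so their theorem gives vanishing only in degrees $\ge n+r-2$, and for $r>0$ this misses degree $n-2$. We have to come back to dimension $n$.

## 12. Moving the point: an algebraic ideal $\mathfrak a_\psi$

**Definition of $\psi$.** Choose polynomials $z_j\in(x)K[x]$ with $z_j\equiv y_j(x)\bmod\mathfrak m^2$. Let $\widehat\psi:Q\to R$ be the continuous $K$-homomorphism with $x\mapsto x$, $y_j\mapsto z_j$, and let $\psi:B'\to R$ be its restriction, a local homomorphism. Put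
$$\mathfrak a_\psi=(\psi(f_1),\dots,\psi(f_s))R,\qquad W_\psi=\operatorname{Spec}R\setminus V(\mathfrak a_\psi).$$
Since $\varphi(f_i)\in\mathfrak m$, the $f_i$ lie in the maximal ideal of $B'$, so $\mathfrak a_\psi\subseteq\mathfrak m$.

*Algebraicity: $\psi(B')\subset P^h\subset R$.* The map $P[Y]_{(x,Y)}\to P$, $Y_j\mapsto z_j$, induces $(B')^h=(P[Y]_{(x,Y)})^h\to P^h$. Composed with $P^h\subset R$ it agrees with $\widehat\psi|_{(B')^h}$, because a local homomorphism from a henselization to the henselian ring $R$ is determined by its restriction to $P[Y]_{(x,Y)}$.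

The next lemma is for bringing in Dao–Takagi: it shows that $\mathfrak a_\psi$ inherits the depth, and so has no local cohomology in the top three degrees.

**Lemma 5.** $\operatorname{depth}R/\mathfrak a_\psi\ge 3$, and $H^j_{\mathfrak a_\psi}(R)=0$ for all $j\ge n-2$.

*Proof.* **Step 1. The free resolution survives.** Apply $\psi$ to items (3) and (4). The $c_{a,b}$ map into $\mathfrak m$ under $\varphi$, so they lie in the maximal ideal of $B'$, and as $\psi$ is local the $\psi(c_{a,1}),\dots,\psi(c_{a,n})$ lie in $\mathfrak m$. Since $\psi(x_j)=x_j$, they generate an ideal containing all $x_j^M$. So they are a system of parameters of $R$, that is, a regular sequence. Thus $I_{r_a}(\psi(\sigma_a))$ contains a regular sequence of length $a$, for $1\le a\le l$. By (F9), $F_B\otimes_\psi R$ is acyclic. It resolves $R/\mathfrak a_\psi$ and has length $l\le n-3$, so $\operatorname{depth}R/\mathfrak a_\psi\ge 3$ by (F1).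

**Step 2. Dao–Takagi applies.** We descend $\mathfrak a_\psi$ to a ring essentially of finite type. $P^h$ is a filtered colimit of localizations $S$ of étale $P$-algebras at points over $\mathfrak m_P$ with residue field $K$, so the $\psi(f_i)$ come from such an $S$. It is regular local of dimension $n$, essentially of finite type over $K$, with $\widehat S=R$. By (F2), $\operatorname{depth}S/(\psi(f))=\operatorname{depth}R/\mathfrak a_\psi\ge 3$, so (F8) gives $H^j_{(\psi(f))}(S)=0$ for $j\ge n-2$. As $R$ is flat over $S$, the claim follows. $\square$

## 13. Comparing $W$ and $W_\psi$ on the common closed fibre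

Let $\mathcal X=X_B\times_BQ$ and $\mathcal D_i=D_{i,B}\times_BQ$. Put
$$w_j=y_j-y_j(x),\qquad w_j'=y_j-z_j(x),$$
so that $\ker\widehat\varphi=(w_1,\dots,w_r)$ and $\ker\widehat\psi=(w_1',\dots,w_r')$.

The purpose of the next lemma is to place $X$ and its approximation $X_\psi$ as two transversal slices of one good pair $(\mathcal X,\mathcal D)$.

**Lemma 6.**
1. $X=V(w_1,\dots,w_r)\subset\mathcal X$, and $(\mathcal X,\mathcal D)$ is a good pair over $Q$ of dimension $n+r$. At each closed point of the closed fibre, the local equations of the $\mathcal D_i$ through it together with $w_1,\dots,w_r$ are part of an rsop. The same holds with $w'$ in place of $w$.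
2. $X_\psi:=\mathcal X\times_{Q,\widehat\psi}R=V(w')$ with $D_{\psi,i}=\mathcal D_i\cap X_\psi$ satisfies the hypotheses of Proposition 4 for $\mathfrak a_\psi$, with the same integers $m_i$.

*Proof.* Since $X=\mathcal X\times_{Q,\widehat\varphi}R$, we have $X=V(w)$, and likewise $X_\psi=V(w')$. The maps $B\to R\to K$ through $\varphi$ and $\psi$ agree, so the closed fibres of $\mathcal X/Q$, $X/R$ and $X_\psi/R$ are all equal to $X_0=X_B\otimes_BK$. Let $p\in X_0$ be closed and $\mathcal O=\mathcal O_{\mathcal X,p}$. Then $\mathcal O/(w)=\mathcal O_{X,p}$ is regular of dimension $n$.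

**Step 1. $\dim\mathcal O\ge n+r$.** This is needed because a priori $\mathcal X$ could have small components through $p$ only. Let $g\in\mathcal O$ be the product of generators of the ideals of the $\mathcal D_i\ni p$. Its image in the domain $\mathcal O_{X,p}$ is a product of equations of Cartier divisors, hence nonzero. So $g$ is not nilpotent, and some prime of $\mathcal O$ avoids $g$. This prime is a point of $\mathcal X$ specializing to $p$; it lies on no $\mathcal D_i\ni p$, and on no other $\mathcal D_j$ either, since otherwise $p\in\mathcal D_j$. So $p$ lies in the closure $Z$ of $\mathcal X\setminus\bigcup\mathcal D_i$. By base change of item (2), $\mathcal X\setminus\bigcup\mathcal D_i\cong\operatorname{Spec}Q\setminus V(f)$, which is integral, and nonempty by what we just found. With its reduced structure $Z$ is integral, proper and birational over $\operatorname{Spec}Q$. By (F3), $\dim\mathcal O_{Z,p}=n+r$, so $\dim\mathcal O\ge n+r$.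

**Step 2. $\mathcal O$ is regular, with adapted parameters.** Take an rsop of $\mathcal O_{X,p}$ containing the images of local equations $g_i$ of the $\mathcal D_i\ni p$, and lift it to $\{g_i\}\cup\{v_j\}\subset\mathcal O$. Together with $w_1,\dots,w_r$ these $n+r$ elements generate the maximal ideal $\mathfrak m_p$ of $\mathcal O$. By Step 1, $\mathcal O$ is regular of dimension $n+r$ and they form an rsop. In particular the $g_i$ are nonzerodivisors at all closed points of $X_0$; every point of $\mathcal X$ specializes to such a point, so they are nonzerodivisors everywhere, and the $\mathcal D_i$ are Cartier. Thus $(\mathcal X,\mathcal D)$ is a good pair; it is nonempty and proper because $X_0\ne\emptyset$ and $X_B$ is proper.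

**Step 3. Passing from $w$ to $w'$.** We have $w_j'-w_j=y_j(x)-z_j(x)\in\mathfrak m^2\mathcal O\subset\mathfrak m_p^2$. So $\{g_i\}\cup\{v_j\}\cup\{w_j'\}$ generates $\mathfrak m_p$ modulo $\mathfrak m_p^2$, and by Nakayama it is also an rsop. This proves (1).

**Step 4. Proof of (2).** By Step 3, $\mathcal O_{X_\psi,p}=\mathcal O/(w')$ is regular of dimension $n$ with rsop the images of $\{g_i\}\cup\{v_j\}$. So the images of the $g_i$ are nonzerodivisors, first at the closed points of $X_0$, then everywhere by specialization, and $(X_\psi,D_\psi)$ is a good pair of dimension $n$ over $R$. Base change of item (2), with $\widehat\psi(x_i)=x_i$, gives $\mathfrak m\mathcal O_{X_\psi}=\mathcal O(-\sum m_iD_{\psi,i})$ and an isomorphism $X_\psi\setminus D_\psi\to\operatorname{Spec}R\setminus V(\psi(f))=W_\psi$. $\square$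

**Proposition 7.** $H^j(W,\Omega_W^\bullet)\cong H^j(W_\psi,\Omega_{W_\psi}^\bullet)$ for all $j$.

*Proof.* Write $\Omega^\bullet=\Omega_{\mathcal X}^\bullet(\log\mathcal D)$, formed relative to $Q$, and $\mathfrak n=(x,y)\subset Q$.

**Step 1. The complex of $X$ as a quotient of $\Omega^\bullet$.** We express both complexes of Proposition 4 on the same scheme $\mathcal X$. By functoriality for $\widehat\varphi:Q\to R$, applied also off $\mathcal D$, restriction gives a chain map $\Omega_{\mathcal X}^\bullet(*\mathcal D)\to\Omega_X^\bullet(*D)$. Local equations of $\mathcal D_i$ restrict to local equations of $D_i$, so it carries $\Omega^\bullet$ to $\Omega_X^\bullet(\log D)$. At a closed point of $X_0$, in the coordinates $\{g_i,v_j,w_j\}$ of Lemma 6, the basis elements $\frac{dg_i}{g_i},dv_j$ go to the corresponding basis of $\Omega_X^1(\log D)$, and $dw_j\mapsto 0$. So the map is surjective there, with kernel $\sum w_j\Omega^\bullet+\sum dw_j\wedge\Omega^{\bullet-1}$. These are statements about coherent sheaves and $\mathcal O$-linear maps, so they pass to all generizations of such points, that is, to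 all of $\mathcal X$. Since $y_j(x)\in(x)$, we have $(x,w)=\mathfrak n$, and dividing further by $\mathfrak m=(x)$ gives the complex of Proposition 4 for $X$:
$$L_X^\bullet=\Omega^\bullet\Big/\Big(\mathfrak n\,\Omega^\bullet+\sum_jdw_j\wedge\Omega^{\bullet-1}\Big). \tag{5}$$

**Step 2. The complex of $X_\psi$.** The same argument with $\widehat\psi$, the coordinates $\{g_i,v_j,w_j'\}$, and $(x,w')=\mathfrak n$ gives
$$L_{X_\psi}^\bullet=\Omega^\bullet\Big/\Big(\mathfrak n\,\Omega^\bullet+\sum_jdw_j'\wedge\Omega^{\bullet-1}\Big). \tag{6}$$

**Step 3. The two complexes are equal.** Here the congruence modulo $\mathfrak m^2$ does its work. Put $h_j=w_j'-w_j=y_j(x)-z_j(x)\in\mathfrak m^2\subset K[[x]]$. In $\Omega^1_{\mathcal X}$ the relation $\eta_{h_j}=0$ holds, so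
$$dw_j'-dw_j=dh_j=\sum_i\frac{\partial h_j}{\partial x_i}\,dx_i\in\mathfrak n\,\Omega^1,$$
because $\partial h_j/\partial x_i\in\mathfrak m$. So the subcomplexes in (5) and (6) coincide, and $L_X^\bullet=L_{X_\psi}^\bullet$ as complexes of sheaves on $\mathcal X$ supported on $X_0$. (A congruence modulo $\mathfrak m$ only would leave terms with constant coefficients in $dh_j$.)

**Step 4. Conclusion.** Hypercohomology of a complex on a closed subscheme may be computed on $\mathcal X$. Proposition 4 for $X$ (Section 11, Step 1) and for $X_\psi$ (Lemma 6(2)) gives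
$$H^j(W,\Omega_W^\bullet)\cong H^j(\mathcal X,L_X^\bullet)=H^j(\mathcal X,L_{X_\psi}^\bullet)\cong H^j(W_\psi,\Omega_{W_\psi}^\bullet).\qquad\square$$

## 14. The vanishing of $H^{n-2}_{\mathfrak a}(R)$

*Proof of Theorem B, remaining case.* We are in the situation fixed in Section 7. By Lemma 5, $H^j_{\mathfrak a_\psi}(R)=0$ for all $j\ge n-2$. Lemma 2(3) with $\mathfrak b=\mathfrak a_\psi$ gives $H^{2n-3}(W_\psi,\Omega_{W_\psi}^\bullet)=0$. By Proposition 7, $H^{2n-3}(W,\Omega_W^\bullet)=0$. By Lemma 2(2), $N=H^{n-2}_{\mathfrak a}(R)=0$. Since $H^{n-1}_{\mathfrak a}(R)=H^n_{\mathfrak a}(R)=0$ was shown in Section 7, and local cohomology vanishes above degree $n$, this proves Theorem B. By Section 3, Theorems C(1) and A follow; Theorem C(2) was proved in Section 6. $\blacksquare$
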